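# Finitely generated Kleinian groups with $\delta=\dim\mathbf K$ and a non-spherical limit set

## 1. Finite generation as a rigidity hypothesis: small cases

Let $3\le d<\infty$. Möbius transformations of $\widehat{\mathbb R}^d=\mathbb R^d\cup\{\infty\}\cong S^d$ are the boundary maps of isometries of $\mathbb H^{d+1}$. We use the ball model, with center $o=0$ and boundary $S^d$. A group $G$ of Möbius transformations is discrete when $\{g\in G: d(o,go)\le\rho\}$ is finite for every $\rho$. Its limit set $\mathbf K=\Lambda(G)\subset S^d$ is the set of accumulation points of the orbit $Go$, and $G$ is non-elementary when $\mathbf K$ is infinite.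

**Definition (radial limit set).** The set $\mathbf L=\Lambda_r(G)$ consists of the $\eta\in\mathbf K$ for which infinitely many orbit points $go$ lie within some bounded distance (depending on $\eta$) of the ray $[o,\eta)$. For example, for the modular group acting on $\mathbb H^2$ the limit set is $\mathbb R\cup\{\infty\}$, the radial limit points are the irrational numbers, and $\mathbf K\setminus\mathbf L=\mathbb Q\cup\{\infty\}$ is countable.

**Definition (Poincaré exponent).** $\delta=\delta(G)$ is the infimum of the $s\ge0$ with $\sum_{g\in G}e^{-s\,d(o,go)}<\infty$. The group is of divergence type if the series diverges at $s=\delta$. For example, if $G=\langle g\rangle$ with $g$ loxodromic of translation length $\tau$, then $d(o,g^mo)\ge|m|\tau$, so the series converges for every $s>0$ and $\delta=0$.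

By Bishop–Jones, $\delta=\mathrm{HD}(\mathbf L)$ for non-elementary $G$, where $\mathrm{HD}$ is Hausdorff dimension. Write $\mathrm{TD}$ for topological dimension and $k=\mathrm{TD}(\mathbf K)$. A $k$-dimensional generalized sphere is a round $k$-sphere in $\mathbb R^d$, or a $k$-dimensional affine subspace together with $\infty$; seen in $S^d$, these are the round $k$-spheres.

Here are the textbook facts that we shall use. For dimension: $\mathrm{TD}$ is monotone under passing to subsets, $\mathrm{TD}(S^k)=k$, and $\mathcal H^{m+1}(X)=0$ implies $\mathrm{TD}(X)\le m$ (Szpilrajn), so that $\mathrm{TD}\le\mathrm{HD}$; a closed subset of $S^d$ of topological dimension $d$ has interior (Hurewicz–Wallman). For a non-elementary discrete $G$: every nonempty closed $G$-invariant subset of $S^d$ contains $\Lambda(G)$ (minimality); the repelling fixed points of loxodromic elements are dense in $\Lambda(G)$; $G$ contains a nonabelian free group; and $\delta(G)>0$. Finally, for any discrete $G$ there is the convergence property: if $w_i\in G$ are distinct and $w_io\to\eta$, then after passing to a subsequence there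 is $\zeta\in S^d$ with $w_i\to\eta$ locally uniformly on $S^d\setminus\{\zeta\}$.

In "Dimension rigidity in conformal structures" (arXiv:1504.01774), Das, Simmons and Urbański state: if $\mathcal H^\delta(\mathbf K\setminus\mathbf L)=0$, for instance if $G$ is geometrically finite, then either $\delta>k$ or $\mathbf K$ is a $k$-dimensional generalized sphere. For $d=2$ the analogous statement for finitely generated $G$, with no hypothesis on $\mathbf K\setminus\mathbf L$, is known to hold. So the answer one would first guess, for $3\le d<\infty$, is that finite generation is enough: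

$$\textit{if } G \textit{ is finitely generated and non-elementary discrete, then } \delta>k \textit{ or } \mathbf K \textit{ is a generalized } k\text{-sphere.}\tag{1}$$

We test the guess on the extreme values of $k$ and on $k=1$. The outcome is the following theorem, which supports it.

**Theorem 3.** Let $G$ be non-elementary and discrete on $S^d$. If $k=0$ or $k=d$ the dichotomy "$\delta>k$ or $\mathbf K$ is a generalized $k$-sphere" holds. If $G$ is finitely generated and $k\ge1$, then $\sum_Ge^{-d(o,go)}=\infty$; in particular $\delta\ge1$. So for $k=1$ one always has $\delta\ge k$, and $\delta=k$ forces divergence type.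

**The case $k=0$.** Here $\delta>0=k$, because $G$ is non-elementary.

**The case $k=d$.** The aim is $\mathbf K=S^d$. The closed set $\mathbf K$ has topological dimension $d$, so it has interior. Choose a loxodromic $h\in G$ whose repelling fixed point lies in an open set $U\subset\mathbf K$. The sets $h^mU$, $m\ge0$, lie in $\mathbf K$ and cover everything except the attracting fixed point of $h$. So $\mathbf K$ is dense and closed, and $\mathbf K=S^d=\mathbb R^d\cup\{\infty\}$ is a generalized $d$-sphere.

**The case $k\ge1$, $G$ finitely generated.** We show that convergence of the series at exponent $1$ makes the limit set $\mathcal H^1$-null. Let $\mathcal S$ be a finite generating set, $X$ its Cayley graph with edges $g-gs$, and $c=\max_{s\in\mathcal S}d(o,so)$. A point $x$ of the ball with $d(o,x)=D$ satisfies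
$$1-|x|^2=\cosh^{-2}(D/2)\in[e^{-D},4e^{-D}],\tag{2}$$
and the hyperbolic metric is $2|dx|/(1-|x|^2)$. The geodesic segment from $go$ to $gso$ has hyperbolic length at most $c$ and stays at distance at least $d(o,go)-c$ from $o$. So its Euclidean length is at most $\frac12\cdot4e^{c-d(o,go)}\cdot c$, that is,
$$|go-gso|\le 2ce^{c}\,e^{-d(o,go)}.\tag{3}$$

Suppose $\sum_Ge^{-d(o,go)}<\infty$. By (3) the sum of $|go-gso|$ over all edges of $X$ is finite. Remove from $X$ the word ball $F_\rho$ of radius $\rho$. Since $X$ is connected and locally finite, every component of the rest contains a neighbor of $F_\rho$, so there are finitely many components $X_1,\dots,X_q$. The diameter of $X_io$ is at most the total length of the edges of $X_i$, and the $X_i$ share no edges. Hence $\sum_i\mathrm{diam}(X_io)\le t_\rho$, where $t_\rho$ is the total length of the edges outside $F_\rho$, and $t_\rho\to0$ as $\rho\to\infty$. A limit point is a limit of $g_io$ with distinct $g_i$; these eventually leave $F_\rho$, and infinitely many of them lie in one $X_i$. So $\Lambda(G)\subset\bigcup_i\overline{X_io}$ for every $\rho$,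 whence $\mathcal H^1(\Lambda(G))=0$ and $\mathrm{TD}(\mathbf K)\le0$. Thus for $k\ge1$ the series diverges at exponent $1$, and $\delta\ge1$. If $k=1$ and $\delta=1$, this is divergence at $\delta$. $\blacksquare$

## 2. A sphere group with one extra loxodromic element

Another simple case: let $N$ be a cocompact discrete torsion-free group of isometries of $\mathbb H^{k+1}$, acting also on $S^d$ with $d\ge k+1$. Its limit set is a round $S^k$, so the second alternative in (1) holds. To attack (1) it is natural to add one loxodromic element $g$ with fixed points off $S^k$, so weakly coupled to $N$ that the exponent hardly moves. The limit set then contains $S^k$ properly. We set this up for general $N$ and see what happens.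

Let $k\ge1$, $d\ge k+1$, and let $N<\mathrm{Isom}(\mathbb H^{k+1})$ be torsion-free and discrete with $\Lambda(N)=S^k$. Let $N$ act on $\mathbb H^{d+1}\supset\mathbb H^{k+1}$ via $O(k+1,1)\subset O(d+1,1)$, trivially on the orthogonal complement, with $o\in\mathbb H^{k+1}$. The distances $d(o,no)$ do not change, and the limit set in $S^d$ is the round sphere $S^k\subset S^d$.

**Step 1: the action off the sphere.** We check that $N$ acts freely and properly discontinuously on $\Omega=S^d\setminus S^k$. Points of $S^d$ are rays in the light cone; write them as $(x,y)$ with $x\in\mathbb R^{k+1,1}$, $y\in\mathbb R^{d-k}$ and $\langle x,x\rangle+|y|^2=0$. The sphere $S^k$ is $y=0$. Off it, normalize $|y|=1$; then $\langle x,x\rangle=-1$, so $\Omega\cong\mathbb H^{k+1}\times S^{d-k-1}$ with action $n(x,y)=(nx,y)$. A torsion-free discrete group acts freely and properly discontinuously on $\mathbb H^{k+1}$, hence on $\Omega$.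

**Step 2: the balls.** By Step 1 there are concentric round balls $B'\subset B\subset\overline B\subset B^+$ in $S^d$, with $B'$ closed, $B$ and $B^+$ open, $\overline{B^+}\subset\Omega$, and
$$nB^+\cap B^+=\emptyset\qquad(1\ne n\in N).\tag{4}$$
Put $O=B^+\setminus\overline B$, a nonempty open set. If $\xi\in O$ then $n\xi\notin B$ for all $n\in N$: for $n=1$ by definition, for $n\ne1$ by (4).

**Step 3: the loxodromic element.** Fix $a\ne b$ in the interior of $B'$ and a Möbius map $\varphi:S^d\to\widehat{\mathbb R}^d$ with $\varphi(a)=0$, $\varphi(b)=\infty$. Choose $0<r<R$ with $\varphi^{-1}\{|x|\le r\}\cup\varphi^{-1}\{|x|\ge R\}\subset B'$. For $e^\tau\ge R/r$ let $g=\varphi^{-1}\circ(x\mapsto e^\tau x)\circ\varphi$. Then $\varphi(S^d\setminus B)\subset\{r<|x|<R\}$. For $m\ge1$ the factor $e^{m\tau}\ge R/r$ sends this shell into $\{|x|>R\}$, and for $m\le-1$ the factor $e^{m\tau}\le r/R$ sends it into $\{|x|<r\}$. So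
$$g^m(S^d\setminus B)\subset B'\qquad(m\ne0).\tag{5}$$

Let $G=\langle N,g\rangle$. Every element of $G$ is represented by a word
$$w=n_0g^{m_1}n_1g^{m_2}\cdots g^{m_j}n_j,\qquad j\ge0,\ m_i\ne0,\ n_1,\dots,n_{j-1}\ne1.\tag{6}$$

**Lemma 4.** Let $\xi\in O$.
(a) Evaluate (6) at $\xi$ from the right. Every $g^{m_i}$ is applied to a point outside $B$, and every $n_i$ with $0\le i<j$ is applied to a point of $B'$. In particular $w\xi\in n_0B'$ if $j\ge1$.
(b) $G$ is the free product $N*\langle g\rangle$, and $G$ is discrete.

*Proof.* (a) First $n_j\xi\notin B$ by Step 2. By (5) the power $g^{m_j}$ sends this point into $B'$. If $1\le i<j$, then $n_i\ne1$ sends $B'$ into $n_iB^+$, which is disjoint from $B$ by (4), and the next power of $g$ sends the result into $B'$ by (5). Finally $n_0$ is applied to a point of $B'$.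

(b) Let $w$ be a word (6) with $j\ge1$, or with $j=0$ and $n_0\ne1$. If $j\ge1$ and $n_0=1$, then $w\xi\in B'$. In the other cases $n_0\ne1$ and $w\xi\in n_0B^+$, which misses $B^+$. So
$$|w\xi-\xi|\ge\min\{\mathrm{dist}(\xi,B'),\mathrm{dist}(\xi,S^d\setminus B^+)\}>0 .$$
Such words are therefore not the identity, which gives the free product, and no sequence of non-identity elements of $G$ tends to $1$, which gives discreteness. $\square$

**The lattice fails.** Suppose $\sum_Ne^{-k\,d(o,no)}=\infty$. We claim $\delta(G)>k$, however large $\tau$ is. Put $p(s)=\sum_{1\ne n\in N}e^{-s\,d(o,no)}$. As $s\downarrow k$, $p(s)$ increases to $p(k)=\infty$, so there is $s>k$ with $p(s)e^{-s\,d(o,go)}\ge1$. By Lemma 4(b) the elements $n_1gn_2g\cdots n_jg$ with all $n_i\ne1$ are distinct for different $j$ or different $(n_1,\dots,n_j)$, and $d(o,n_1g\cdots n_jgo)\le\sum_i\big(d(o,n_io)+d(o,go)\big)$. Hence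
$$\sum_{w\in G}e^{-s\,d(o,wo)}\ge\sum_{j\ge1}\big(p(s)e^{-s\,d(o,go)}\big)^j=\infty,$$
and $\delta(G)\ge s>k$.

A cocompact $N$ is always in this case. If $\mathbb H^{k+1}=N\cdot B(o,r_0)$, then $B(o,\rho)$ is covered by the balls $B(no,r_0)$ with $d(o,no)\le\rho+r_0$, so the number $\nu(\rho)$ of $n$ with $d(o,no)\le\rho$ is at least $c\,e^{k\rho}$ for large $\rho$, with some $c>0$. Then $\sum_Ne^{-k\,d(o,no)}=\int_0^\infty ke^{-k\rho}\nu(\rho)\,d\rho=\infty$.

So the guess survives this attack, and we see exactly why: the attack can only work if $N$ is finitely generated, has the *whole* sphere $S^k$ as limit set, and yet has a Poincaré series that *converges* at exponent $k$. For $k=1$ there is no such $N$, by Theorem 3 applied to $N$ on $S^d$. For $k=3$ and $k=4$ there is one, and then the attack succeeds: the guess (1) is false. The results are these.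

**Theorem 1.** For every $d\ge4$ there is a finitely generated non-elementary discrete group $G$ of Möbius transformations of $S^d$ such that
$$\mathrm{TD}(\mathbf K)=\mathrm{HD}(\mathbf K)=\delta=3,\qquad\sum_{w\in G}e^{-3d(o,wo)}<\infty,$$
and $\mathbf K$ properly contains a round $3$-sphere, so $\mathbf K$ is not a generalized $3$-sphere. Hence with $k=3$ neither "$\delta>k$" nor "$\mathbf K$ is a generalized $k$-sphere" holds. (Passing to a subgroup of index $\le2$, $G$ may be taken orientation preserving.)

**Theorem 2.** (a) For every $d\ge5$ the same holds with $3$ replaced by $4$.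
(b) Let $k\ge2$. If there is a finitely generated torsion-free discrete $N<\mathrm{Isom}(\mathbb H^{k+1})$ with $\Lambda(N)=S^k$ and $\sum_Ne^{-k\,d(o,no)}<\infty$, then for every $d\ge k+1$ there is a finitely generated non-elementary discrete $G$ on $S^d$ containing a copy of $N$, with $\mathrm{TD}(\mathbf K)=\mathrm{HD}(\mathbf K)=k$, $\sum_Ge^{-k\,d(o,wo)}<\infty$ (so $\delta\le k$), and with $\mathbf K$ properly containing a round $k$-sphere, hence not a generalized $k$-sphere.

The limits of these results are as follows. In the examples $\delta=k$ exactly; whether $\delta<k$ can occur for finitely generated $G$ is not decided here. For $d=3$ the construction gives no counterexample. There Theorem 3 gives the dichotomy for $k=0$ and $k=3$; for $k=1$ it gives only "$\delta>1$, or $\delta=1$ and $G$ is of divergence type"; the case $k=2$ is left unsettled.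

## 3. Free combination under convergence at exponent $k$

Here we prove Theorem 2(b). Let $N$ be as in its hypothesis, and keep the balls, the points $a,b$ and the map $\varphi$ of Section 2. The group is $G=\langle N,g\rangle$ with $\tau$ large; the point is how large.

**Step 1: derivatives and the Poincaré series of $N$.** We convert orbit sums into sums of boundary derivatives, for which there is a chain rule. For a Möbius map $\gamma$ and $\xi\in S^d$, with $\alpha=\gamma^{-1}(o)$, one has $|\gamma'(\xi)|=(1-|\alpha|^2)/|\xi-\alpha|^2$. Since $d(o,\alpha)=d(o,\gamma o)$ and $|\xi-\alpha|\le2$, (2) gives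
$$\tfrac14e^{-d(o,\gamma o)}\le|\gamma'(\xi)|\le\frac{4e^{-d(o,\gamma o)}}{|\xi-\gamma^{-1}o|^2}.\tag{7}$$
Fix $\xi_0\in O$. The compact set $B'\cup\{\xi_0\}\subset\Omega$ has positive distance from $\overline{No}=No\cup S^k$. So (7) and the convergence hypothesis give
$$S:=\max\Big\{\sum_{n\in N}\sup_{B'}|n'|^k,\ \sum_{n\in N}|n'(\xi_0)|^k\Big\}<\infty.$$
Note that $S$ does not depend on $\tau$.

**Step 2: choice of $\tau$.** We make the powers of $g$ contract enough to beat $S$. The spherical derivative of $x\mapsto\lambda x$ is $\lambda\frac{1+|x|^2}{1+\lambda^2|x|^2}$. On $\{r<|x|<R\}$ it is at most $(1+R^2)\lambda$ if $\lambda\le1$, and at most $(1+R^2)r^{-2}\lambda^{-1}$ if $\lambda\ge1$. As $\varphi$ is bi-Lipschitz for the spherical metrics, $\sup_{S^d\setminus B}|(g^m)'|\le C_0e^{-|m|\tau}$ with $C_0$ independent of $\tau$. Choose $\tau$ with $e^\tau\ge R/r$ so large that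
$$\varepsilon:=\sum_{m\ne0}\sup_{S^d\setminus B}|(g^m)'|^k\quad\text{satisfies}\quad\varepsilon S<1.$$

**Step 3: convergence of the Poincaré series of $G$.** By Lemma 4(a) and the chain rule, a word (6) satisfies
$$|w'(\xi_0)|^k\le|n_j'(\xi_0)|^k\prod_{i=1}^{j}\sup_{S^d\setminus B}|(g^{m_i})'|^k\prod_{i=0}^{j-1}\sup_{B'}|n_i'|^k .$$
Summing over all words with a given $j$ gives at most $S\cdot\varepsilon^j\cdot S^j$. Every element of $G$ is represented by a word, so (7) gives
$$\sum_{w\in G}e^{-k\,d(o,wo)}\le4^k\sum_{j\ge0}S^{j+1}\varepsilon^j<\infty.$$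
Hence $\delta(G)\le k$; discreteness, known from Lemma 4, follows again. The group $G$ is finitely generated, contains $N$, and is non-elementary because $N$ is.

**Step 4: where limit points can be.** The aim is to show that $\mathbf K$ is not much larger than the orbit of $S^k$. For $j\ge1$ let $U_j$ be the set of words $u=n_0g^{m_1}n_1\cdots n_{j-1}g^{m_j}$ with $m_i\ne0$ and $n_1,\dots,n_{j-1}\ne1$. We claim
$$\Lambda(G)\subset G\,S^k\cup G\{a,b\}\cup\Lambda',\qquad\Lambda'=\bigcap_{j\ge1}\bigcup_{u\in U_j}u(S^d\setminus B).\tag{8}$$

Let $\eta\in\Lambda(G)$ and take distinct $w_i\in G$ with $w_io\to\eta$. By the convergence property, pass to a subsequence with $w_i\to\eta$ locally uniformly off a point $\zeta$; choose $\xi\in O\setminus\{\zeta\}$. Then $w_i\xi\to\eta$. Write each $w_i$ as in (6), with first letter $n_0^{(i)}$. By Lemma 4(a), $w_i\xi\in n_0^{(i)}(B'\cup\{\xi\})$.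

Suppose first that infinitely many different $n_0^{(i)}$ occur. The set $B'\cup\{\xi\}$ is compact in $\Omega$, and $N$ acts properly discontinuously on $\Omega$, so a compact neighborhood of a point of $\Omega$ meets only finitely many of the sets $n(B'\cup\{\xi\})$. Hence $\eta\notin\Omega$, that is, $\eta\in S^k$.

Otherwise pass to a subsequence on which $n_0^{(i)}=n_0$ is constant. As the $w_i$ are distinct, at most one of them has $j=0$; discard it. Write $w_i=n_0g^{m^{(i)}}w_i'$. Then $w_i'\xi\notin B$ by Lemma 4(a). If the $m^{(i)}$ are unbounded, then $\eta\in n_0\{a,b\}$, because $g^m(S^d\setminus B)$ shrinks to $b$ as $m\to+\infty$ and to $a$ as $m\to-\infty$. If they are bounded, pass to a subsequence with $m^{(i)}=m_1$. Now the $w_i'$ are distinct, and $w_i'\xi$ converges to $\eta_1=(n_0g^{m_1})^{-1}\eta$, which lies in the closed set $S^d\setminus B$. So $\eta\in u_1(S^d\setminus B)$ with $u_1=n_0g^{m_1}\in U_1$.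

Repeat the argument with $w_i'$, $\xi$ and $\eta_1$; it used only that the elements are distinct and that their values at $\xi$ converge. When we get past the choice of a constant first letter $n_1$, the remaining words $w_i'$ contain a power of $g$, so $n_1\ne1$ by (6), and the next prefix $n_0g^{m_1}n_1g^{m_2}$ belongs to $U_2$. And so on. Either the process stops, and $\eta\in G(S^k\cup\{a,b\})$, or for every $j$ it gives $u_j\in U_j$ with $\eta\in u_j(S^d\setminus B)$. This proves (8).

**Step 5: the remainder is $\mathcal H^k$-null.** Apply $u\in U_j$ to $S^d\setminus B$. As in Lemma 4(a), each power of $g$ acts on points outside $B$, and each $n_i$ acts on points of $B'$. By the chain rule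
$$\sum_{u\in U_j}\sup_{S^d\setminus B}|u'|^k\le(\varepsilon S)^j.$$
The set $S^d\setminus B$ is a spherical cap; any two of its points are joined in it, through its center, by a curve of length at most $2\pi$. So $\mathrm{diam}\,u(S^d\setminus B)\le2\pi\sup_{S^d\setminus B}|u'|$. Hence the sets $u(S^d\setminus B)$, $u\in U_j$, cover $\Lambda'$, have diameters at most $2\pi(\varepsilon S)^{j/k}\to0$, and satisfy $\sum\mathrm{diam}^k\le(2\pi)^k(\varepsilon S)^j\to0$. So $\mathcal H^k(\Lambda')=0$.

**Step 6: dimensions.** By (8), $\mathbf K$ is contained in a countable union of round $k$-spheres, a countable set and an $\mathcal H^k$-null set, so $\mathrm{HD}(\mathbf K)\le k$. Since $S^k\subset\mathbf K$, we get $k\le\mathrm{TD}(\mathbf K)\le\mathrm{HD}(\mathbf K)\le k$.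

**Step 7: $\mathbf K$ is not a sphere.** The point $a$ is fixed by the loxodromic $g$, so $a\in\mathbf K$, and $a\in B'\subset\Omega$, so $a\notin S^k$. Thus $\mathbf K\supsetneq S^k$. If $\mathbf K$ were a generalized $k$-sphere, it would be a connected $k$-manifold. Its compact subset $S^k$ would be closed in it, and open by invariance of domain, hence all of it; a contradiction. This proves Theorem 2(b). $\blacksquare$

## 4. Transient quotients and convergence at exponent $n-1$

We now look for $N$. Full limit sets come cheaply from normality: if $N$ is an infinite normal torsion-free subgroup of a lattice $\Gamma_1<\mathrm{Isom}(\mathbb H^n)$, then $\Lambda(N)$ is a nonempty closed $\Gamma_1$-invariant subset of $S^{n-1}=\Lambda(\Gamma_1)$, hence all of $S^{n-1}$ by minimality. This section shows which quotients $Q=\Gamma_1/N$ give convergence at $n-1$.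

**Definition (transience).** Let $Q$ be generated by a finite symmetric set $T$, and let $PF(q)=|T|^{-1}\sum_{t\in T}F(qt)$. Simple random walk is transient if $\mathcal G:=\sum_{i\ge0}(P^i\mathbf 1_{\{1\}})(1)<\infty$ (the expected number of returns to $1$), and recurrent otherwise. By Pólya's theorem $\mathbb Z$ and $\mathbb Z^2$ are recurrent and $\mathbb Z^3$ is transient. By Varopoulos, a recurrent finitely generated group is finite or virtually $\mathbb Z$ or $\mathbb Z^2$ (Woess, *Random Walks on Infinite Graphs and Groups*, Thm 3.24).

We use transience through an energy inequality (Woess, Thm 2.12): if the walk is transient there is $C''$ such that for all finitely supported $F$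
$$|F(1)|^2\le C''\sum_{q\in Q,\,t\in T}|F(q)-F(qt)|^2.\tag{9}$$
Here is why. For $0<s<1$ the function $u_s=\sum_i s^iP^i\mathbf 1_{\{1\}}\in\ell^2(Q)$ satisfies $(I-sP)u_s=\mathbf 1_{\{1\}}$. As $P$ is self-adjoint with $\|P\|\le1$, the form $\langle(I-sP)\cdot,\cdot\rangle$ is nonnegative. By Cauchy–Schwarz for this form,
$$|F(1)|^2=|\langle(I-sP)u_s,F\rangle|^2\le u_s(1)\,\langle(I-sP)F,F\rangle\le\mathcal G\,\langle(I-sP)F,F\rangle .$$
Let $s\to1$ and use $\langle(I-P)F,F\rangle=\frac1{2|T|}\sum_{q,t}|F(q)-F(qt)|^2$.

On the manifold side, let $h_M(t,x,y)$ be the heat kernel of $M$. The manifold $M$ is non-parabolic if its Green function $\int_0^\infty h_M\,dt$ is finite off the diagonal. For example $\mathbb R^3$ is non-parabolic, with Green function a multiple of $1/|x-y|$, while $\mathbb R^2$ is not. The criterion we need (Grigor'yan, Bull. AMS 36 (1999), Thm 5.1) is that $M$ is non-parabolic if some compact $B\subset M$ has positive capacity, that is, $\int_M|\nabla f|^2$ is bounded below by a positive constant over all compactly supported Lipschitz $f$ with $f=1$ on $B$.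

**Lemma 5.** Let $\Gamma_1<\mathrm{Isom}(\mathbb H^n)$ be discrete and torsion-free, $N\lhd\Gamma_1$, and $Q=\Gamma_1/N$ finitely generated with transient simple random walk. Then $\sum_{g\in N}e^{-(n-1)d(o,go)}<\infty$.

*Proof.* **Step 1: a block for the $Q$-action.** Let $M=\mathbb H^n/N$. The group $Q$ acts on $M$ by isometries, properly discontinuously. It acts freely: if $\gamma x=gx$ with $\gamma\in\Gamma_1$, $g\in N$, then $g^{-1}\gamma$ fixes $x$, so $\gamma=g\in N$ because $\Gamma_1$ is torsion-free and discrete. If $M$ were compact, $Q$ would be finite, hence recurrent; so $M$ is noncompact. Let $T$ be a finite symmetric generating set of $Q$ and $B\subset M$ a small closed geodesic ball. Choose a compact connected $K_0\supset B\cup\bigcup_{t\in T}tB$, a smooth proper function $f_0:M\to[0,\infty)$, a regular value $c>\max_{K_0}f_0$ (Sard), and let $\Omega_0$ be the component of $\{f_0<c\}$ containing $K_0$. It is connected, open, relatively compact, with smooth boundary. So the Neumann–Poincaré inequality holds: $\int_{\Omega_0}|f-\bar f|^2\le C_P\int_{\Omega_0}|\nabla f|^2$, where $\bar f$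 is the mean of $f$ over $\Omega_0$. The same holds on each $q\Omega_0$ with the same $C_P$.

**Step 2: from functions on $M$ to functions on $Q$.** Let $f$ be compactly supported and Lipschitz on $M$, and let $F(q)$ be the mean of $f$ over $qB$. Then $F$ has finite support. Let $\bar f_q$ be the mean over $q\Omega_0$. If $D\in\{qB,qtB\}$, then $D\subset q\Omega_0$ has volume $\mathrm{vol}(B)$, and the mean of $f$ over $D$ differs from $\bar f_q$ by at most $\big(\mathrm{vol}(B)^{-1}\int_{q\Omega_0}|f-\bar f_q|^2\big)^{1/2}$. So $|F(q)-F(qt)|^2\le 4C_P\mathrm{vol}(B)^{-1}\int_{q\Omega_0}|\nabla f|^2$. A point lies in at most $\#\{q:q\Omega_0\cap\Omega_0\ne\emptyset\}<\infty$ of the sets $q\Omega_0$. Summing, $\sum_{q,t}|F(q)-F(qt)|^2\le C'\int_M|\nabla f|^2$.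

**Step 3: positive capacity.** If $f=1$ on $B$, then $F(1)=1$, and (9) gives $\int_M|\nabla f|^2\ge(C'C'')^{-1}$. So $B$ has positive capacity and $M$ is non-parabolic.

**Step 4: back to the orbit sum.** For $x,y\in\mathbb H^n$ with images $\bar x,\bar y$ we have $h_M(t,\bar x,\bar y)=\sum_{g\in N}h_{\mathbb H^n}(t,x,gy)$. Integrating in $t$ (Tonelli), $\sum_{g\in N}G_{\mathbb H^n}(x,gy)<\infty$ for $x\notin Ny$. Since $\sinh s\le\frac12e^s$,
$$G_{\mathbb H^n}(x,y)=c_n\int_{d(x,y)}^\infty\sinh^{1-n}(s)\,ds\ge c_n'e^{-(n-1)d(x,y)}.$$
As $d(x,gy)\le d(o,go)+d(x,o)+d(o,y)$, we conclude $\sum_{g\in N}e^{-(n-1)d(o,go)}<\infty$. $\square$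

The next lemma gives the equalities $\delta=3$ and $\delta=4$; for the failure of (1) alone, $\delta\le k$ suffices.

**Lemma 6.** If $\Gamma_1<\mathrm{Isom}(\mathbb H^n)$ is a torsion-free lattice, $N\lhd\Gamma_1$ and $Q=\Gamma_1/N$ is amenable, then $\delta(N)=n-1$.

*Proof.* Let $M_1=\mathbb H^n/\Gamma_1$ and $M=\mathbb H^n/N$, and let $\lambda_0(M)$ be the infimum of $\int|\nabla f|^2/\int f^2$ over compactly supported Lipschitz $f\ne0$. We show $\lambda_0(M)=0$.

**Step 1: a test function on $M_1$.** Let $\varepsilon>0$. Fix $x_0\in M_1$ and put $u=\max\{0,1-\rho^{-1}\mathrm{dist}(\cdot,B(x_0,\rho))\}$. It is compactly supported since $M_1$ is complete, $\int|\nabla u|^2\le\rho^{-2}\mathrm{vol}(M_1)$, and $\int u^2\ge\mathrm{vol}(B(x_0,\rho))\to\mathrm{vol}(M_1)<\infty$ as $\rho\to\infty$. So for $\rho$ large, $\int|\nabla u|^2\le\varepsilon\int u^2$. Let $\tilde u$ be the lift of $u$ to $M$.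

**Step 2: a partition of unity.** We want a smooth compactly supported $h\ge0$ on $M$ with $\sum_{q\in Q}q_*h=1$ on $\operatorname{supp}\tilde u$ and $\sum_qq_*h\le1$ everywhere, where $q_*h(x)=h(q^{-1}x)$. Choose a smooth compactly supported $\phi\ge0$ on $M$ that is positive on a compact set whose image in $M_1$ contains $\operatorname{supp}u$. Then $\sum_qq_*\phi$ is smooth, $Q$-invariant and positive on $\operatorname{supp}\tilde u$. Let $\kappa:M_1\to[0,1]$ be smooth, equal to $1$ on $\operatorname{supp}u$, with compact support in the image of $\{\sum_qq_*\phi>0\}$, and put $h=\phi\,\tilde\kappa/\sum_qq_*\phi$, with $\tilde\kappa$ the lift of $\kappa$. Then $\sum_qq_*h=\tilde\kappa$.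

**Step 3: cutting off over a finite set.** Put $F_0=\operatorname{supp}h$ and $T'=\{t\in Q:tF_0\cap F_0\ne\emptyset\}$, a finite set. For finite $E\subset Q$ let $\theta_E=\sum_{q\in E}q_*h$ and $\partial E=\{q\in E:qT'\not\subset E\}$. Each point lies in at most $|T'|$ of the sets $qF_0$, so $|\nabla\theta_E|$ is bounded independently of $E$. Let $x$ be a point of the open set $\{\tilde u\ne0\}$, where $\sum_qq_*h=1$. If $0<\theta_E(x)<1$, then $q_*h(x)>0$ for some $q\in E$ and $q'_*h(x)>0$ for some $q'\notin E$. If $\nabla\theta_E(x)\ne0$, then $\nabla\sum_{q'\notin E}q'_*h(x)=-\nabla\theta_E(x)\ne0$. In both cases $x\in qF_0\cap q'F_0$ with $q\in E$, $q'\notin E$, so $q^{-1}q'\in T'$ and $q\in\partial E$. So such $x$ lie in $\bigcup_{q\in\partial E}qF_0$, of volume at most $|\partial E|\,\mathrm{vol}(F_0)$. Moreover $\int_M\theta_E\,\tilde v=|E|\int_Mh\,\tilde v=|E|\int_{M_1}v$ for $v=u^2$ and $v=|\nabla u|^2$ with lift $\tilde v$, since $\sum_qq_*h=1$ on $\operatorname{supp}\tilde u$. Using $0\le\theta_E\le1$ and boundedness of $u$, we get with $C$ independent of $E$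
$$\int|\nabla(\theta_E\tilde u)|^2\le2\int\theta_E|\nabla\tilde u|^2+2\int\tilde u^2|\nabla\theta_E|^2\le2|E|\int_{M_1}|\nabla u|^2+C|\partial E|,$$
$$\int\theta_E^2\tilde u^2=\int\theta_E\tilde u^2-\int\theta_E(1-\theta_E)\tilde u^2\ge|E|\int_{M_1}u^2-C|\partial E|.$$

**Step 4: conclusion.** By amenability $|\partial E|/|E|$ can be made arbitrarily small (Følner), so $\lambda_0(M)\le2\varepsilon$ for every $\varepsilon>0$, and $\lambda_0(M)=0$. By the Elstrodt–Patterson–Sullivan formula (Sullivan, J. Differential Geom. 25 (1987)), $\lambda_0(M)=\delta(N)(n-1-\delta(N))$ if $\delta(N)\ge\frac{n-1}2$, and $\lambda_0(M)=\frac{(n-1)^2}4$ otherwise. Since $\lambda_0(M)=0$, the first case holds and $\delta(N)=n-1$. $\square$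

So we need a lattice with a transient quotient and *finitely generated* kernel. The second requirement is the delicate one.

## 5. Pushing paths in right-angled Coxeter groups

**Definition (right-angled Coxeter group).** For a finite graph $\mathcal G$ with vertex set $V$, this is the group $W$ generated by $r_v$, $v\in V$, with relations $r_v^2=1$ and $r_vr_w=r_wr_v$ for adjacent $v,w$. For two non-adjacent vertices it is $D_\infty=\langle a,b\mid a^2=b^2=1\rangle$.

Let $V$ be partitioned into classes (colors) $V_i=\{v_i^+,v_i^-\}$, $i=1,\dots,c$, of non-adjacent vertices.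

**Definition (property $H(m)$).** Let $A\subset V$ contain exactly one element of each of at least $c-m+1$ classes and none of the others. Property $H(m)$ says that every such $A$ spans a connected subgraph of $\mathcal G$, and that every $v$ in a class missed by $A$ is adjacent to an element of $A$.

For example, if any two vertices of different classes are adjacent, then every such $A$ is a clique and $H(m)$ holds for all $m\le c$; here $W=D_\infty^c$. In contrast, take a path $p_1p_2p_3p_4$ with classes $\{p_1,p_3\}$, $\{p_2,p_4\}$, so $c=2$. Then $A=\{p_1,p_4\}$ is disconnected and already $H(1)$ fails.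

**Step 1: height functions.** We build integer characters on a finite-index subgroup. Define $\ell:D_\infty\to\mathbb Z$ by $\ell(1)=0$; $a,ab,aba,\dots\mapsto1,2,3,\dots$; $b,ba,bab,\dots\mapsto-1,-2,-3,\dots$. The Cayley graph of $D_\infty$ is a line and $\ell$ is its coordinate. So $\{\ell(ga),\ell(gb)\}=\{\ell(g)+1,\ell(g)-1\}$, and right multiplication by $a$ increases $\ell$ if and only if $\ell(g)$ is even. Hence $\ell((ab)^ng)=2n+\ell(g)$: both sides agree at $g=1$, and under right multiplication by a generator they change by the same rule, because their parities agree.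

Send $r_{v_i^+},r_{v_i^-}$ to the generators $a,b$ of the $i$-th factor. Adjacent vertices have different colors, so this respects the relations and gives $\pi=(\pi_i):W\to D_\infty^c$. Put $\ell_i(w)=\ell(\pi_i(w))$. Let $\Gamma_1\lhd W$ be the kernel of $W\to(\mathbb Z/2)^c$ sending $r_v$ to the basis vector of its color; it has finite index. For $\gamma\in\Gamma_1$ the element $\pi_i(\gamma)$ is a product of an even number of generators, so $\pi_i(\gamma)\in\langle ab\rangle$ and
$$\ell_i(\gamma w)=\ell_i(\gamma)+\ell_i(w)\qquad(\gamma\in\Gamma_1,\ w\in W).$$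
So $(\ell_i)$ restricts to a homomorphism $\Gamma_1\to(2\mathbb Z)^c$, which is onto because of the elements $r_{v_i^+}r_{v_i^-}$.

Choose $u_1,\dots,u_c\in\mathbb Z^m$, $c\ge m$, any $m$ of them linearly independent. Put $\Phi(w)=\sum_i\ell_i(w)u_i$. Then $\Phi(\gamma w)=\Phi(\gamma)+\Phi(w)$ for $\gamma\in\Gamma_1$, and $\Phi(\Gamma_1)\cong\mathbb Z^m$.

**Lemma 7.** If $H(m)$ holds, then $N'=\ker(\Phi|_{\Gamma_1})$ is finitely generated.

Some hypothesis is needed. In the path example with $m=1$ and $u_1=u_2=1$, the group is $W=\langle p_1,p_2\rangle*_{\langle p_2\rangle}\langle p_2,p_3\rangle*_{\langle p_3\rangle}\langle p_3,p_4\rangle$, of Euler characteristic $\frac34-\frac22=-\frac14$. The subgroup $\Gamma_1$, of index $4$, is free (see Step 2 of Section 7), so of rank $2$, and $N'$ is a nontrivial normal subgroup of infinite index in a free group, hence not finitely generated.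

*Proof of Lemma 7.* Let $X$ be the Cayley graph of $W$ with edges $w-wr_v$. The idea is that a path between points of $N'$ which climbs to large $|\Phi|$ can be pushed down through commuting squares, and $H(m)$ supplies the squares.

**Step 2: live colors.** Along the edge $w-wr_v$ with $v\in V_i$, $\Phi$ changes by $\Delta_v(w)=\pm u_i$. At each $w$ the two elements of $V_i$ give opposite signs. If $v'$ has a color different from that of $v$, then $\Delta_v(wr_{v'})=\Delta_v(w)$, because $\pi_i(wr_{v'})=\pi_i(w)$. For a unit vector $\lambda\in\mathbb R^m$, at most $m-1$ of the numbers $\lambda\cdot u_i$ vanish, so the $m$-th smallest of the $|\lambda\cdot u_i|$ is positive. It depends continuously on $\lambda$; let $\eta>0$ be its minimum. So for each unit $\lambda$ at most $m-1$ indices satisfy $|\lambda\cdot u_i|<\eta$. Put $c_0=\max|u_i|$ and fix $R>2c_0^2/\eta$.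

**Step 3: pushing down.** Claim: each $n\in N'$ is joined to $1$ by a path in $\{|\Phi|\le R\}$. Take any path from $1$ to $n$ in $X$, and let $M$ be the maximum of $|\Phi|^2$ on it. Suppose $M>R^2$, and let $w$ be a vertex of the path with $p=\Phi(w)$, $|p|^2=M$. It is not an endpoint, since $\Phi(1)=\Phi(n)=0$. Call a color $i$ live if $|p\cdot u_i|\ge\eta|p|$; at least $c-m+1$ colors are live. Let $A$ be the set of $v$ of live color with $p\cdot\Delta_v(w)<0$. It contains exactly one element of each live class and none of the others, so $H(m)$ applies to $A$. For $v\in A$ we have $p\cdot\Delta_v(w)\le-\eta|p|<-\eta R$.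

Write $\Delta_v=\Delta_v(w)$, and let $wr_v$, $wr_{v'}$ be the neighbors of $w$ on the path. We first arrange that the path leaves $w$ on both sides through elements of $A$. If $v$ has live color, then $|p+\Delta_v|^2\le M=|p|^2$ gives $p\cdot\Delta_v<0$, so $v\in A$; put $v_0=v$. If $v$ has non-live color, its class is missed by $A$, so by $H(m)$ there is $v_0\in A$ adjacent to $v$. Replace the edge from $wr_v$ to $w$ by
$$wr_v,\quad wr_vr_{v_0}=wr_{v_0}r_v,\quad wr_{v_0},\quad w.$$
The new second vertex is below the maximum:
$$|\Phi(wr_vr_{v_0})|^2=|p+\Delta_v|^2+2p\cdot\Delta_{v_0}+2\Delta_v\cdot\Delta_{v_0}+|\Delta_{v_0}|^2\le M-2\eta R+3c_0^2<M.$$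
Do the same on the other side, obtaining $v_0'\in A$.

By $H(m)$ there is a path $v_0,v_1,\dots,v_s=v_0'$ in $A$ with consecutive vertices adjacent. Replace the part $wr_{v_0},w,wr_{v_0'}$ by
$$wr_{v_0},\ wr_{v_0}r_{v_1},\ wr_{v_1},\ wr_{v_1}r_{v_2},\ \dots,\ wr_{v_s},$$
which is a path since $r_{v_j}r_{v_{j+1}}=r_{v_{j+1}}r_{v_j}$. Its vertices are below the maximum:
$$|\Phi(wr_{v_j})|^2\le M-2\eta R+c_0^2<M,\qquad|\Phi(wr_{v_j}r_{v_{j+1}})|^2\le M-4\eta R+4c_0^2<M.$$
So the number of visits to $\{|\Phi|^2=M\}$ has dropped by at least one, and the maximum has not grown. As $|\Phi|^2$ is integer valued, finitely many such steps give a path in $\{|\Phi|\le R\}$.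

**Step 4: from connectedness to generators.** Left translation by $N'$ preserves $\Phi$. On $\{|\Phi|\le R\}$ it has finitely many orbits: with coset representatives $w_1,\dots,w_q$ for $\Gamma_1$ write $w=\gamma w_i$; then $\Phi(\gamma)=\Phi(w)-\Phi(w_i)$ takes finitely many values in $\mathbb Z^m$, and each value is taken on one coset of $N'$. Let $X_0$ be the component containing $1$ of the graph spanned by $\{|\Phi|\le R\}$. By Step 3, $N'\subset X_0$, so $nX_0=X_0$ for $n\in N'$. The group $N'$ acts freely on the vertices of $X_0$ with finitely many orbits; let $D\ni1$ be a finite set of orbit representatives. Let $E$ be the set of $n\in N'$ such that $nD$ contains a vertex equal or adjacent to a vertex of $D$; it is finite by local finiteness and freeness. Given $n\in N'$, take a path $x_0=1,\dots,x_q=n$ in $X_0$ and write $x_i=n_i\delta_i$ with $n_i\in N'$, $\delta_i\in D$, so that $n_0=1$ and $n_q=n$. Then $n_i^{-1}n_{i+1}\in E$, because $\delta_i$ is adjacent to $n_i^{-1}n_{i+1}\delta_{i+1}$. So $n$ is a product of elements of $E$, and $N'$ is finitely generated. $\square$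

## 6. Ten pairs and a reflection lattice in $\mathbb H^4$

We need a lattice that is a right-angled Coxeter group with $H(m)$. On $\mathbb R^5$ let $b(x,y)=\sum x_iy_i-\frac14(\sum x_i)(\sum y_i)$. It is positive definite on $\{\sum x_i=0\}$, and $b(\mathbf 1,\mathbf 1)=5-\frac{25}4=-\frac54$ for the $b$-orthogonal vector $\mathbf 1$; so the signature is $(4,1)$. Let $\mathbb H^4=\{b(x,x)=-1,\ \sum x_i>0\}$. For a pair $v=\{i,j\}\subset\{1,\dots,5\}$ put $e_v=f_i+f_j$ with $f_i$ the standard basis. Then $b(e_v,e_w)=|v\cap w|-1$, that is,
$$b(e_v,e_w)=1,\ 0,\ -1\quad\text{as}\quad v=w,\ |v\cap w|=1,\ v\cap w=\emptyset.$$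
Let $V$ be the set of the ten pairs and $P=\{x\in\mathbb H^4:b(x,e_v)\le0\ \text{for all } v\in V\}$. Normalize $\sum x_i=2$ (projective model). Then $b(x,x)=\sum x_i^2-1$ and $b(x,e_{ij})=x_i+x_j-1$, so $P$ is the part in the open ball $\sum x_i^2<1$ of
$$Q_0=\{\textstyle\sum x_i=2,\ x_i+x_j\le1\ (i\ne j)\}.$$

**Step 1: $Q_0$ lies in the closed ball.** This is what makes $P$ have finite volume. Let $x_1\ge\dots\ge x_5$. From $x_1+x_2\le1$ and $x_3+x_4\le1$ we get $x_5\ge0$. Put $a=x_2\in[0,\frac12]$ and $s=x_1+x_2\in[2a,1]$. Since $0\le x_3,x_4,x_5\le a$, we have $x_3^2+x_4^2+x_5^2\le a(2-s)$, so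
$$\sum x_i^2\le(s-a)^2+a^2+a(2-s)=s^2-3as+2a^2+2a.$$
This is convex in $s$. At $s=2a$ it equals $2a\le1$, and at $s=1$ it equals $1-a(1-2a)\le1$.

**Step 2: the reflection group.** We check the hypotheses of the theorem on reflection groups. By Step 1, $Q_0$ is a compact polytope in the closed ball, with interior point $(\frac25,\dots,\frac25)$. A point of $Q_0$ on the sphere is an extreme point of the ball, hence a vertex of $Q_0$; so $P$ has finite volume. Some hyperplane $e_v^\perp$ carries a facet of $Q_0$, hence by $S_5$-symmetry all ten do. Each facet, being a $3$-dimensional convex set, is not contained in the sphere, so it meets the open ball. Two distinct hyperplanes $e_v^\perp,e_w^\perp$ that meet in $\mathbb H^4$ have $|b(e_v,e_w)|<1$, hence $b(e_v,e_w)=0$. So all dihedral angles of $P$ are $\pi/2$. By the standard theorem (Ratcliffe, *Foundations of Hyperbolic Manifolds*, §7.1; Vinberg, Russian Math. Surveys 40 (1985)), the reflections $r_v$ generate a discrete group $W$ with fundamental polytope $P$ and defining relations $r_v^2=1$, $[r_v,r_w]=1$ for adjacent facets, and the stabilizer of a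 point of $P$ is generated by the reflections in the facets through it. Adjacent facets have $|v\cap w|=1$, and conversely $r_v,r_w$ commute whenever $|v\cap w|=1$, because then $b(e_v,e_w)=0$. So $W$ is the right-angled Coxeter group of the graph $\mathcal G$ on $V$ with $v\sim w$ if and only if $|v\cap w|=1$. Distinct vertices are non-adjacent if and only if they are disjoint. Since $P$ has finite volume, $W$ is a lattice.

**Step 3: the coloring.** Partition $V$ into five classes of disjoint pairs:
$$\{12,34\},\ \{13,25\},\ \{14,35\},\ \{15,24\},\ \{23,45\}.$$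
*Between two different classes exactly one pair of vertices is non-adjacent.* There are $15$ disjoint pairs in $V$, five of them inside classes. The other ten are
$$34|25,\ 12|35,\ 34|15,\ 12|45,\ 25|14,\ 13|24,\ 13|45,\ 35|24,\ 14|23,\ 15|23,$$
one for each pair of classes.

**Step 4: property $H(2)$.** Here $c=5$, so $A$ contains exactly one element of each of at least four classes and none of the others. Suppose $A$ is disconnected: $A=S\sqcup T$ with $S,T\ne\emptyset$ and every $s\in S$ disjoint from every $t\in T$. If $S=\{s\}$, then $T$ consists of at least three pairs disjoint from $s$. There are only three such pairs, so $T$ contains all of them, including the class partner of $s$; a contradiction. Likewise if $|T|=1$. If $|S|,|T|\ge2$, two distinct elements of $S$ have a union of size at least $3$, so at most one pair is disjoint from both, and $|T|\le1$; a contradiction. Now let $v$ be in a class missed by $A$. Only three pairs are disjoint from $v$, and one of them is its partner, which is not in $A$. So at most two elements of $A$ are non-adjacent to $v$, while $|A|\ge4$.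

**Step 5: $\Gamma_1$ is torsion-free.** A finite-order element of $\Gamma_1$ fixes a point of $\mathbb H^4$, which after conjugation in $W$ lies in $P$; the conjugate is still in the normal subgroup $\Gamma_1$. The stabilizer of a point of $P$ is generated by the reflections in the facets through it. The hyperplanes of these facets meet, so they are pairwise orthogonal; so the reflections commute and have distinct colors, since two vertices of one class are disjoint. Hence the stabilizer injects into $(\mathbb Z/2)^5$ and meets $\Gamma_1$ trivially.

With $m=2$ and $u_i=(1,i)$, Lemma 7 now gives a finitely generated normal $N'=\ker\Phi|_{\Gamma_1}$ with $\Gamma_1/N'\cong\mathbb Z^2$. This is just short of the goal: $\mathbb Z^2$ is recurrent, and Lemma 5 says nothing. A third character would give the transient quotient $\mathbb Z^3$, but Lemma 7 does not apply there, because $H(3)$ fails: the set $A=\{12,35,45\}$ contains one element of each of three classes, and $12$ is disjoint from both $35$ and $45$. The way out is to enlarge the quotient not by a third character but by a central extension.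

## 7. A Heisenberg quotient with finitely generated kernel

Write $\mathrm{Heis}(\mathbb Z)$ for $\mathbb Z^3$ with $(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+xy')$. Commutators are $[(x,y,z),(x',y',z')]=(0,0,xy'-x'y)$; for example $[(1,0,0),(0,1,0)]=(0,0,1)$.

Let $W,\Gamma_1$ be as in Section 6, $u_i=(x_i,y_i)=(1,i)$, and $\Phi=(\chi_1,\chi_2)$, so $\chi_1=\sum x_i\ell_i$ and $\chi_2=\sum y_i\ell_i$. By $H(2)$ and Lemma 7, $N'=\ker\Phi|_{\Gamma_1}$ is finitely generated.

**Step 1: what is needed.** To lift $\Phi:\Gamma_1\to\mathbb Z^2$ to $\mathrm{Heis}(\mathbb Z)$ we need $\psi:\Gamma_1\to\mathbb Z$ with $\psi(gh)=\psi(g)+\psi(h)+\chi_1(g)\chi_2(h)$. Since $\chi_1(g)\chi_2(h)=\sum_{i,j}x_iy_j\ell_i(g)\ell_j(h)$, it is enough to find for all $i,j$ a function $\psi_{ij}:\Gamma_1\to\mathbb Z$ with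
$$\psi_{ij}(gh)=\psi_{ij}(g)+\psi_{ij}(h)+\ell_i(g)\ell_j(h)\tag{10}$$
and to put $\psi=\sum_{i,j}x_iy_j\psi_{ij}$.

**Step 2: solving (10).** For $i=j$ take $\psi_{ii}=\frac12\ell_i^2$, which is integer valued on $\Gamma_1$ because $\ell_i$ is even there; expanding $\frac12(\ell_i(g)+\ell_i(h))^2$ gives (10). Let $i\ne j$. Killing all other generators retracts $W$ onto the Coxeter group $W_{ij}$ of the subgraph on $V_i\cup V_j$. By Step 3 of Section 6 this subgraph is a $4$-cycle $K_{2,2}$ minus an edge, a path $p_1p_2p_3p_4$ with alternating colors. So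
$$W_{ij}=\langle p_1,p_2\rangle*_{\langle p_2\rangle}\langle p_2,p_3\rangle*_{\langle p_3\rangle}\langle p_3,p_4\rangle,$$
each factor being $(\mathbb Z/2)^2$. It acts without inversions on its Bass–Serre tree, with vertex stabilizers conjugate to these factors. The parity map $W_{ij}\to(\mathbb Z/2)^2$, sending each generator to its color, is injective on each factor. So its kernel $\Gamma_{ij}$ acts freely on the tree and is a free group. The retraction maps $\Gamma_1$ into $\Gamma_{ij}$, and $\ell_i,\ell_j$ factor through it, because $\pi_i$ and $\pi_j$ kill the generators of other colors. On $\Gamma_{ij}$ they are homomorphisms. Send each element $\beta$ of a basis of $\Gamma_{ij}$ to $(\ell_i(\beta),\ell_j(\beta),0)$. This defines a homomorphism $\Gamma_{ij}\to\mathrm{Heis}(\mathbb Z)$ with first two coordinates $(\ell_i,\ell_j)$. Its third coordinate, pulled back to $\Gamma_1$, is $\psi_{ij}$, and (10) is the multiplication rule.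

So $\rho=(\chi_1,\chi_2,\psi):\Gamma_1\to\mathrm{Heis}(\mathbb Z)$ is a homomorphism.

**Step 3: the image.** Put $Q=\rho(\Gamma_1)$, $N=\ker\rho$, and $Z=\rho(N')=Q\cap\{(0,0,*)\}$. The commutator of $\rho(g)$ and $\rho(h)$ is $(0,0,\chi_1(g)\chi_2(h)-\chi_1(h)\chi_2(g))$, and $\Phi(\Gamma_1)$ has rank $2$. So $Z\ne0$, whence $Z\cong\mathbb Z$; an element of $Q$ outside $Z$ does not commute with all of $Q$, so $Z$ is the center of $Q$; and $Q/Z\cong\Phi(\Gamma_1)\cong\mathbb Z^2$. A finite-index subgroup of $Q$ also projects to a group of rank $2$, so it is not abelian: $Q$ is not virtually abelian.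

**Step 4: the Bieri–Neumann–Strebel invariant.** To show that $N$ is finitely generated we use this invariant (Invent. Math. 90 (1987)). For a finitely generated group $G_0$ it is a subset $\Sigma^1(G_0)$ of $(\mathrm{Hom}(G_0,\mathbb R)\setminus0)/\mathbb R_+$. A character $\chi$ belongs to it when the subgraph of a Cayley graph of $G_0$ (edges $g-gs$) spanned by $\{\chi\ge0\}$ is connected; all uses below are insensitive to replacing $\chi$ by $-\chi$. We need three properties:

- (i) $\Sigma^1(G_0)$ is open;
- (ii) it is invariant under $\mathrm{Aut}(G_0)$;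
- (iii) if $N_0\lhd G_0$ and $G_0/N_0$ is abelian, then $N_0$ is finitely generated if and only if all nonzero characters vanishing on $N_0$ represent elements of $\Sigma^1(G_0)$.

For $\mathbb Z^2$, (iii) with $N_0=1$ shows that $\Sigma^1$ is everything. For a free group on two generators it is empty: given $\chi\ne0$, take a generator or inverse generator $s$ with $\chi(s)<0$, and let $t$ be the other generator or its inverse, with $\chi(t)\ge0$. Then $\chi(sts^{-1})\ge0$, but the only path without backtracking in the Cayley tree from $1$ to $sts^{-1}$ passes through $s$.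

**Lemma 8.** $N$ is finitely generated.

*Proof.* We pass from $N'$ to $N$ by shearing characters with a conjugation. Choose $a,b\in\Gamma_1$ mapping to a basis of $Q/Z$, and write $x=\rho(a)$, $Z=\langle z\rangle$. As $\Phi(a),\Phi(b)$ are linearly independent, $\rho(b)x\rho(b)^{-1}=xz^e$ with $e\ne0$. Let $G_0=\langle N',a\rangle$. It is finitely generated. It equals $\rho^{-1}(\langle x\rangle Z)$: if $\rho(g)=x^q\rho(n')$ with $n'\in N'$, then $g\in a^qn'N\subset G_0$, since $N\subset N'$. It is normal in $\Gamma_1$ because it contains $N'$ and $\Gamma_1/N'\cong Q/Z$ is abelian. Finally $G_0/N\cong\langle x,z\rangle\cong\mathbb Z^2$.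

For $(q,p)\in\mathbb R^2$ let $\chi_{q,p}$ be the character of $G_0$ with $N\mapsto0$, $x\mapsto q$, $z\mapsto p$. These are all the characters of $G_0$ vanishing on $N$, and $(q,p)\mapsto\chi_{q,p}$ is linear and injective. So by (i) the set of $(q,p)\ne0$ with $\chi_{q,p}\in\Sigma^1(G_0)$ is an open cone in $\mathbb R^2\setminus0$. The nonzero characters vanishing on $N'$ are the $\chi_{q,0}$, $q\ne0$. As $N'$ is finitely generated and $G_0/N'$ is abelian, (iii) gives $\chi_{\pm1,0}\in\Sigma^1(G_0)$. So there is $\varepsilon_0>0$ with
$$\chi_{q,p}\in\Sigma^1(G_0)\quad\text{whenever}\quad|p|<\varepsilon_0|q|.$$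

Let $\beta(g)=bgb^{-1}$ on $G_0$. It sends $x$ to $xz^e$ and fixes $z$ modulo $N$, so $\chi_{q,p}\circ\beta^n=\chi_{q+nep,\,p}$ for $n\in\mathbb Z$. If $p\ne0$, choose $n$ with $\varepsilon_0|q+nep|>|p|$. Then $\chi_{q,p}\circ\beta^n\in\Sigma^1(G_0)$, and by (ii) $\chi_{q,p}\in\Sigma^1(G_0)$. So all nonzero characters vanishing on $N$ lie in $\Sigma^1(G_0)$, and $N$ is finitely generated by (iii). $\square$

**Proposition 9.** There is a finitely generated torsion-free discrete $N<\mathrm{Isom}(\mathbb H^4)$ with $\Lambda(N)=S^3$ and $\sum_Ne^{-3d(o,no)}<\infty$. Moreover $\delta(N)=3$.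

*Proof.* Take $N=\ker\rho$, finitely generated by Lemma 8 and torsion-free because $\Gamma_1$ is. It is infinite: otherwise $N=1$ and $\Gamma_1\cong Q$ would be nilpotent, whereas the lattice $\Gamma_1$ contains a nonabelian free group. So $\Lambda(N)=S^3$ by the minimality argument at the beginning of Section 4. The group $Q$ is finitely generated and not virtually abelian, so it is neither finite nor virtually $\mathbb Z$ or $\mathbb Z^2$, and it is transient by Varopoulos' theorem. Lemma 5 with $n=4$ gives convergence at exponent $3$. As $Q$ is nilpotent, it is amenable, and Lemma 6 gives $\delta(N)=3$. $\square$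

**Proof of Theorem 1.** Apply Theorem 2(b) with $k=3$ and the $N$ of Proposition 9. For every $d\ge4$ we get a finitely generated non-elementary discrete $G$ on $S^d$ with $\mathrm{TD}(\mathbf K)=\mathrm{HD}(\mathbf K)=3$, convergent Poincaré series at exponent $3$, so $\delta\le3$, and $\mathbf K$ properly containing a round $3$-sphere, so not a generalized $3$-sphere. Since $G\supset N$, also $\delta\ge\delta(N)=3$. The orientation-preserving subgroup has index at most $2$; it is finitely generated with the same limit set and the same exponent, and its Poincaré series is a subseries. $\blacksquare$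

It is instructive to see how this agrees with the theorem quoted in Section 1. If $go$ is within distance $c$ of a point $x$ of the ray $[o,\eta)$, then the estimate behind (3) gives $|x-go|\le2ce^{c}e^{-d(o,go)}$, and by (2) $|\eta-x|=1-|x|\le4e^{c}e^{-d(o,go)}$. So the radial limit points with constant $c$ are covered, after dropping any finite set of $g$, by balls about the points $go$ of radius $C_ce^{-d(o,go)}$, and $\sum_Ge^{-3d(o,go)}<\infty$ makes the sum of the cubes of the radii arbitrarily small. Hence $\mathcal H^3(\mathbf L)=0$. As $S^3\subset\mathbf K$, we get $\mathcal H^\delta(\mathbf K\setminus\mathbf L)>0$: the hypothesis of that theorem fails for $G$.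

## 8. Sixteen sign vectors and a $\mathbb Z^3$ quotient in $\mathbb H^5$

Here we prove Theorem 2(a). One dimension up, three characters can be used, and no Heisenberg group is needed. In $\mathbb R^{5,1}$ with form $\sum_{i\le5}x_i^2-x_0^2$ let
$$v_\epsilon=\tfrac12(\epsilon;1),\qquad\epsilon\in\{\pm1\}^5,\ \prod\epsilon_i=1,$$
which are $16$ vectors. If $\epsilon,\epsilon'$ have Hamming distance $h$, the product of $v_\epsilon$ and $v_{\epsilon'}$ is $\frac14(5-2h-1)=1-\frac h2$, that is, $1,0,-1$ for $h=0,2,4$. Let $P\subset\mathbb H^5$ be the corresponding polytope. In the projective model $x_0=1$ it is $\{y\in\mathbb R^5:\epsilon\cdot y\le1\text{ for all }\epsilon\}$ intersected with the open unit ball.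

**Step 1: the polytope lies in the closed unit ball.** By permutations and even sign changes assume $y_1\ge y_2\ge y_3\ge y_4\ge|y_5|$. If $y_5\ge0$, then $|y|^2\le(\sum y_i)^2\le1$, by the constraint for $\epsilon=(1,\dots,1)$. If $y_5=-\beta<0$, put $t=y_4-\beta\ge0$ and $s=y_1+y_2+y_3$. The same constraint gives $s\le1-t$, and $s\ge3y_4=3(\beta+t)$. Given that $y_1,y_2,y_3\ge y_4$ have sum $s$, convexity gives $y_1^2+y_2^2+y_3^2\le(s-2y_4)^2+2y_4^2$, and $0\le s-2y_4\le1-3t-2\beta$. Hence
$$|y|^2\le(1-3t-2\beta)^2+3(\beta+t)^2+\beta^2$$
on the triangle $\beta,t\ge0$, $3\beta+4t\le1$. The right-hand side is convex, with values $1$ at $(\beta,t)=(0,0)$, $\frac59$ at $(\frac13,0)$ and $\frac14$ at $(0,\frac14)$. So $|y|\le1$.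

**Step 2: the reflection group.** We repeat Step 2 of Section 6. The polytope is compact with interior point $0$, and its points on the sphere are vertices, so $P$ has finite volume. Permutations and even sign changes act transitively on the $16$ hyperplanes, so all carry facets, and each facet meets the open ball. Distinct hyperplanes that meet in $\mathbb H^5$ have product $0$, so all dihedral angles are $\pi/2$, and reflections with $h=2$ commute. So the reflections generate a lattice $W<\mathrm{Isom}(\mathbb H^5)$ which is the right-angled Coxeter group of the graph "$h=2$". As classes take $\{\epsilon,\epsilon'\}$, where $\epsilon'$ is $\epsilon$ with the first four signs changed. These are eight classes of vertices at distance $4$, hence non-adjacent.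

**Step 3: property $H(3)$.** Here $c=8$, so $A$ contains exactly one element of each of at least six classes and none of the others. We need two counts. Each vertex has exactly five vertices at distance $4$ (change all signs but one), one of them its class partner, and any two of these five are at distance $2$. Two vertices that differ exactly in positions $\{p,q\}$ have exactly two common distance-$4$ neighbors: changing all signs of the first vertex except the $i$-th gives a vertex at distance $4$ from the second if $i\in\{p,q\}$, and at distance $2$ otherwise.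

Suppose $A=S\sqcup T$ with $S,T\ne\emptyset$ and all cross distances $4$. If $|S|=1$, then $|T|\ge5$, so $T$ consists of all five vertices at distance $4$ from the point of $S$, including its partner; a contradiction. Similarly if $|T|=1$. Otherwise two points of $S$ have a common distance-$4$ neighbor in $T$, so they are at distance $2$, have exactly two common distance-$4$ neighbors, and $|T|\le2$. Likewise $|S|\le2$. This contradicts $|A|\ge6$. So $A$ is connected. If $v$ lies in a class missed by $A$, its partner is not in $A$, so at most four elements of $A$ are non-adjacent to $v$, while $|A|\ge6$.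

**Step 4: the kernel.** Take $m=3$ and $u_i=(1,i,i^2)$, $i=1,\dots,8$; any three are independent by Vandermonde. By Lemma 7, $N'=\ker\Phi|_{\Gamma_1}$ is finitely generated, and $\Gamma_1/N'\cong\mathbb Z^3$ is transient and amenable. The group $\Gamma_1$ is torsion-free as in Step 5 of Section 6: the facets through a point of $P$ are pairwise orthogonal, so their reflections commute and have distinct colors, and the stabilizer injects into $(\mathbb Z/2)^8$. If $N'$ were finite it would be trivial and the lattice $\Gamma_1$ would be isomorphic to $\mathbb Z^3$, which contains no nonabelian free group; so $N'$ is infinite, and $\Lambda(N')=S^4$ by minimality. Lemmas 5 and 6 with $n=5$ give $\sum_{N'}e^{-4d(o,no)}<\infty$ and $\delta(N')=4$.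

**Step 5: the combination.** Apply Theorem 2(b) with $k=4$ and $N'$ in place of $N$. For every $d\ge5$ this gives a finitely generated non-elementary discrete $G$ on $S^d$ with $\mathrm{TD}(\mathbf K)=\mathrm{HD}(\mathbf K)=4$, convergent Poincaré series at exponent $4$, and $\mathbf K$ properly containing a round $4$-sphere. Moreover $4=\delta(N')\le\delta(G)\le4$. A subgroup of index at most $2$ makes it orientation preserving, as in the proof of Theorem 1. $\blacksquare$
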